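\title{The group $\mathrm{SL}(2,\mathbb{Z}[x]/x^2)$ does not have the weak Haagerup property}

\begin{abstract}
We prove that the discrete group $\mathrm{SL}(2,\mathbb{Z}[x]/x^2)$ does not have the weak Haagerup property. The group is a lattice in $\mathfrak{sl}_2(\mathbb{R})\rtimes\mathrm{SL}(2,\mathbb{R})$, and the main step is a theorem on semidirect products $V\rtimes H$ with $V=\mathbb{R}^d$: if $H$ is weakly amenable and is the product of a closed solvable subgroup and a compact subgroup, then the weak Haagerup property of $V\rtimes H$ implies weak amenability. The proof passes to $V^d\rtimes H$, where $\mathrm{GL}_d(\mathbb{R})$ acts by automorphisms that fix $H$, and averages over these automorphisms to make spectral measures absolutely continuous. We also determine when $V\rtimes H$ has the weak Haagerup property for $H$ a noncompact connected simple Lie group with finite center.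
\end{abstract}

\section{Introduction}

\subsection{Two approximation properties}\label{ss:defs}

Groups are locally compact and Hausdorff, and inner products are linear in the first variable. Unless the contrary is said, a \emph{representation} is a strongly continuous unitary representation on a complex Hilbert space, and a \emph{coefficient} of a representation $\pi$ is a function $g\mapsto\langle\pi(g)\xi,\eta\rangle$.

Let $X$ be a set. The \emph{Schur norm} of a kernel $k\colon X\times X\to\mathbb{C}$ is
\[
\|k\|_{\mathrm{S}}=\inf\ \sup_{x}\|\xi_x\|\cdot\sup_{y}\|\eta_y\|,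
\]
the infimum being taken over all bounded families $(\xi_x)$, $(\eta_y)$ in a Hilbert space with $k(x,y)=\langle\xi_x,\eta_y\rangle$; it is $\infty$ if there are none. This number bounds the effect of multiplying a matrix entrywise by $k$. Indeed, let $a=(a_{xy})$ be a bounded operator on $\ell^2(X)$, let $u,v$ be finitely supported, and let $\xi_x(i),\eta_y(i)$ be coordinates in an orthonormal basis. Then $\sum_{x,y}\overline{v_x}\,k(x,y)a_{xy}u_y=\sum_i\langle au^{(i)},v^{(i)}\rangle$ with $u^{(i)}_y=\overline{\eta_y(i)}u_y$ and $v^{(i)}_x=\overline{\xi_x(i)}v_x$, and the Cauchy--Schwarz inequality shows that $(k(x,y)a_{xy})$ has operator norm at most $\|k\|_{\mathrm{S}}\|a\|$.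

For a group $G$, let $B_2(G)$ be the set of continuous functions $\varphi\colon G\to\mathbb{C}$ for which the kernel $(x,y)\mapsto\varphi(y^{-1}x)$ has finite Schur norm, and let $\|\varphi\|_{B_2}$ be this Schur norm. These are the \emph{Herz--Schur multipliers} of $G$, by Bo\.zejko and Fendler; we use only the description just given.

\begin{definition}\label{def:wa}
The group $G$ is \emph{weakly amenable with constant $\le L$} if there is a net in $B_2(G)\cap C_c(G)$ that is bounded by $L$ in $\|\cdot\|_{B_2}$ and converges to $1$ uniformly on compact sets; it is \emph{weakly amenable} if this holds for some $L$. It has the \emph{weak Haagerup property} if, for some $L$, there is such a net in $B_2(G)\cap C_0(G)$.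
\end{definition}

This is one of the standard equivalent definitions of weak amenability (Cowling--Haagerup). For a discrete group the functions are finitely supported in the first case and lie in $c_0$ in the second, and the convergence is pointwise. Both properties ask that the constant function $1$, which acts on matrices as the identity, be approximated by multipliers of bounded norm concentrated near finite sets; they differ only in whether ``concentrated'' means compact support or decay. Weak amenability implies the weak Haagerup property.

The simplest example is $G=\mathbb{Z}^d$ or $\mathbb{R}^d$. If $X_n$ is a cube of side $n$, then $|(g+X_n)\cap X_n|/|X_n|$ is a coefficient of the regular representation at the unit vector $|X_n|^{-1/2}1_{X_n}$, so it has $B_2$-norm at most $1$ (Lemma~\ref{lem:perm}(b) below); it has compact support and tends to $1$ uniformly on compact sets. Hence $G$ is weakly amenable with constant $\le 1$.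

\subsection{The question and the results}\label{ss:results}

Let $\mathbb{Z}[x]/x^2$ be the ring of dual numbers over $\mathbb{Z}$ and let $\Gamma=\mathrm{SL}(2,\mathbb{Z}[x]/x^2)$, as a discrete group. It is known that $\Gamma$ is not weakly amenable. The question, which comes from Knudby and Li \cite{KL}, is whether $\Gamma$ also fails to have the weak Haagerup property.

If a group $H$ acts on an abelian group $V$ by automorphisms, $V\rtimes H$ denotes $V\times H$ with the product $(v,h)(v',h')=(v+hv',hh')$. The group $\Gamma$ has this form. An element $A+xA'$ of $\Gamma$, with $A,A'\in M_2(\mathbb{Z})$, has $\det A=1$, so it can be written uniquely as $(1+xX)A$ with $X=A'A^{-1}\in M_2(\mathbb{Z})$. Since $\det(1+xX)=1+x\operatorname{tr}X$, the condition on $X$ is $\operatorname{tr}X=0$. Finally $(1+xX)A\,(1+xX')A'=(1+x(X+AX'A^{-1}))AA'$ for two such elements. Thus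
\[
\Gamma\cong\mathfrak{sl}_2(\mathbb{Z})\rtimes\mathrm{SL}(2,\mathbb{Z})
\]
for the adjoint action, where $\mathfrak{sl}_2(\mathbb{Z})\cong\mathbb{Z}^3$ is the group of integer matrices of trace zero.

Both factors are weakly amenable with constant $\le1$, the second as a closed subgroup of $\mathrm{SL}(2,\mathbb{R})$ (see Section~\ref{sec:final}). So weak amenability of $\Gamma$ is destroyed by the action alone. The obstruction, recalled in Section~\ref{sec:obstruction}, is a theorem about weakly amenable groups, and functions that merely decay have more room than compactly supported ones; Example~\ref{ex:cone} shows how much. On the other hand, for a noncompact connected simple Lie group with finite center the two properties coincide: by the results quoted in Section~\ref{sec:final}, both hold in real rank one and both fail in real rank at least two. This suggests that decay gains nothing for $\Gamma$ either, and this is the case even if decay is required only along $\mathfrak{sl}_2(\mathbb{Z})$.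

\begin{theorem}\label{thm:main}
The group $\Gamma=\mathrm{SL}(2,\mathbb{Z}[x]/x^2)\cong\mathfrak{sl}_2(\mathbb{Z})\rtimes\mathrm{SL}(2,\mathbb{Z})$ does not have the weak Haagerup property. More strongly, there is no net $(\varphi_\alpha)$ in $B_2(\Gamma)$ with $\sup_\alpha\|\varphi_\alpha\|_{B_2}<\infty$ and $\varphi_\alpha\to1$ pointwise such that, for every $\alpha$ and every $\gamma\in\mathrm{SL}(2,\mathbb{Z})$, the function $z\mapsto\varphi_\alpha(z,\gamma)$ is in $c_0(\mathfrak{sl}_2(\mathbb{Z}))$.
\end{theorem}

We transfer such a net to $\mathfrak{sl}_2(\mathbb{R})\rtimes\mathrm{SL}(2,\mathbb{R})$, in which $\Gamma$ is a lattice, and there apply the following theorem, which upgrades decay to compact support.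

\begin{theorem}\label{thm:upgrade}
Let $H$ be a second countable locally compact group with a compact subgroup $K$ and a closed solvable subgroup $B$ such that $H=BK$. Assume that $H$ is weakly amenable with constant $\le L$. Let $H$ act on $V=\mathbb{R}^d$, $d\ge1$, by a continuous homomorphism $H\to\mathrm{GL}(V)$, and let $G=V\rtimes H$. Suppose that there is a net $(\varphi_i)$ in $B_2(G)$ with $\|\varphi_i\|_{B_2}\le C$, with $\varphi_i\to1$ uniformly on compact sets, and with $\varphi_i(\cdot,h)\in C_0(V)$ for all $i$ and all $h\in H$. Then $G$ is weakly amenable with constant $\le C^dL$.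

In particular, for $H$ and $V$ as above, $V\rtimes H$ has the weak Haagerup property if and only if it is weakly amenable.
\end{theorem}

Two complements follow by the same means.

\begin{theorem}\label{thm:simple}
Let $H$ be a noncompact connected simple Lie group with finite center, acting on a finite-dimensional real vector space $V$ by a continuous linear representation. Then $V\rtimes H$ has the weak Haagerup property if and only if $H$ has real rank one and acts trivially on $V$. If $H$ acts nontrivially, every lattice in $V\rtimes H$ fails the weak Haagerup property.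
\end{theorem}

\begin{corollary}\label{cor:rings}
Let $R$ be a commutative unital ring containing an element $\varepsilon$ with $\varepsilon^2=0$ and $n\varepsilon\ne0$ for all $n\ge1$; for example $R=\mathbb{Z}[x]/x^k$ with $k\ge2$. Then the discrete group $\mathrm{SL}(2,R)$ does not have the weak Haagerup property.
\end{corollary}

Sections~\ref{sec:hs} and~\ref{sec:regular} collect the tools: multipliers of solvable groups are coefficients of representations, and coefficients of the regular representation can be truncated with an arbitrarily small loss of norm. Section~\ref{sec:small} shows the idea of Theorem~\ref{thm:upgrade} on the real line and explains why $V$ must be replaced by $V^d$; the proof is in Section~\ref{sec:proof}. Sections~\ref{sec:lattice}--\ref{sec:final} treat lattices, the obstruction to weak amenability, and the remaining proofs.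

\section{Herz--Schur multipliers}\label{sec:hs}

A kernel $\Theta$ on a set $Z$ is \emph{positive semidefinite} if every matrix $(\Theta(s_i,s_j))_{i,j\le n}$ is. Equivalently, there are vectors $\zeta_s$ in a Hilbert space, which we may take to be their closed span, with $\Theta(s,t)=\langle\zeta_s,\zeta_t\rangle$; we call them Gram vectors. The definition of the Schur norm quantifies over Hilbert spaces. The following description is internal, and therefore allows limits and averages.

\begin{lemma}\label{lem:schur}
Let $C\ge0$. A kernel $k$ on $X$ satisfies $\|k\|_{\mathrm{S}}\le C$ if and only if there is a positive semidefinite kernel $\Theta$ on $X\times\{1,2\}$ with diagonal entries at most $C$ and $\Theta((x,1),(y,2))=k(x,y)$ for all $x,y$. The set of kernels with $\|k\|_{\mathrm{S}}\le C$ is convex and closed under pointwise limits.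
\end{lemma}

\begin{proof}
Let $\mathcal{P}_C$ be the set of positive semidefinite kernels on $X\times\{1,2\}$ with diagonal entries at most $C$. It is convex and closed under pointwise limits, and $|\Theta(s,t)|^2\le\Theta(s,s)\Theta(t,t)\le C^2$ on it, so it is compact for pointwise convergence by Tychonoff's theorem. If $\Theta\in\mathcal{P}_C$ has Gram vectors $\zeta_s$, then $\xi_x=\zeta_{(x,1)}$ and $\eta_y=\zeta_{(y,2)}$ have norm at most $\sqrt{C}$, so the corner $k(x,y)=\Theta((x,1),(y,2))$ has $\|k\|_{\mathrm{S}}\le C$. Conversely, let $\|k\|_{\mathrm{S}}\le C$ and $C'>C$. Take a factorization of $k$ in which the product of the two suprema is at most $C'$, and rescale, $\xi_x\to t\xi_x$ and $\eta_y\to t^{-1}\eta_y$, so that both are at most $\sqrt{C'}$ (if one supremum is $0$, then $k=0$ and we take all vectors to be $0$). The kernel of inner products of all the $\xi_x$ and $\eta_y$ lies in $\mathcal{P}_{C'}$ and has corner $k$. The sets $\{\Theta\in\mathcal{P}_{C'}:\Theta\text{ has corner }k\}$ are nonempty, compact and decrease as $C'\downarrow C$, so they have a common point, which lies in $\mathcal{P}_C$.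 The last statement holds because the set in question is the image of the compact convex set $\mathcal{P}_C$ under a continuous linear map.
\end{proof}

\begin{lemma}\label{lem:perm}
Let $G$ be a locally compact group.
\begin{enumerate}
\item[(a)] $\|\cdot\|_{B_2}$ is a norm, $\|\varphi\|_\infty\le\|\varphi\|_{B_2}$, and $\|\varphi\psi\|_{B_2}\le\|\varphi\|_{B_2}\|\psi\|_{B_2}$.
\item[(b)] If $\varphi=\langle\pi(\cdot)\xi,\eta\rangle$ for a representation $\pi$, then $\|\varphi\|_{B_2}\le\|\xi\|\|\eta\|$.
\item[(c)] If $\theta\colon G_1\to G$ is a continuous homomorphism, then $\|\varphi\circ\theta\|_{B_2}\le\|\varphi\|_{B_2}$.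
\item[(d)] For $k,k'\in G$, the function $g\mapsto\varphi(kgk')$ has $B_2$-norm at most $\|\varphi\|_{B_2}$.
\item[(e)] Let $Y$ be a compact space with a Borel probability measure $\nu$, let $(y,g)\mapsto\varphi_y(g)$ be continuous on $Y\times G$, and let $\|\varphi_y\|_{B_2}\le C$ for all $y$. Then $\int\varphi_y\,d\nu(y)$ is continuous and has $B_2$-norm at most $C$.
\item[(f)] Let $G=PK$ with $P$ a closed and $K$ a compact subgroup, and let $\varphi$ be continuous and $K$-bi-invariant, that is, $\varphi(kgk')=\varphi(g)$ for $k,k'\in K$. Then $\|\varphi\|_{B_2(G)}=\|\varphi|_P\|_{B_2(P)}$.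
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The bound on $\|\varphi\|_\infty$ is the Cauchy--Schwarz inequality. The Schur norm is homogeneous and its unit ball is convex by Lemma~\ref{lem:schur}, which gives the triangle inequality. For products use the vectors $\xi_x\otimes\xi'_x$ and $\eta_y\otimes\eta'_y$.

(b) We have $\varphi(y^{-1}x)=\langle\pi(x)\xi,\pi(y)\eta\rangle$.

For (c), (d) and (f), note that replacing $k(x,y)$ by $k(\sigma(x),\tau(y))$, for arbitrary maps $\sigma,\tau$, does not increase the Schur norm. In (c) take $\sigma=\tau=\theta$. In (d) use $ky^{-1}xk'=(yk^{-1})^{-1}(xk')$. In (f), the inequality $\ge$ is (c). For $\le$, choose for each $x\in G$ an element $\sigma(x)\in P$ with $x\in\sigma(x)K$; then $y^{-1}x\in K\sigma(y)^{-1}\sigma(x)K$, so $\varphi(y^{-1}x)=\varphi(\sigma(y)^{-1}\sigma(x))$. No regularity of $\sigma$ is needed.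

(e) As $Y$ is compact, $g\mapsto(y\mapsto\varphi_y(g))$ is continuous into $C(Y)$, so the integral is continuous in $g$. For $g_1,\dots,g_n\in G$, the vector $\int(\varphi_y(g_1),\dots,\varphi_y(g_n))\,d\nu(y)$ lies in the closed convex hull of the values of the integrand. Hence $\int\varphi_y\,d\nu$ is a pointwise limit of convex combinations of the $\varphi_y$, and Lemma~\ref{lem:schur} applies.
\end{proof}

By (c), weak amenability with constant $\le L$ and the weak Haagerup property pass to closed subgroups, since restriction to a closed subgroup preserves $C_c$ and $C_0$.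

The factorization defining $\|\varphi\|_{B_2}$ carries no group action, whereas our argument needs spectral theory. For solvable groups the action can be produced by averaging. Recall that a solvable group $P$, regarded as a discrete group, is amenable: there is a positive linear functional $m$ on $\ell^\infty(P)$ with $m(1)=1$ that is invariant under right translations. A vector $\xi$ is \emph{cyclic} for $\sigma$ if the vectors $\sigma(p)\xi$ are total, that is, span a dense subspace.

\begin{proposition}\label{prop:solv}
Let $P$ be a solvable locally compact group and $\varphi\in B_2(P)$. Then $\varphi=\langle\sigma(\cdot)\xi,\eta\rangle$ for a representation $\sigma$ of $P$ for which both $\xi$ and $\eta$ are cyclic and $\|\xi\|\|\eta\|\le\|\varphi\|_{B_2}$. If $P$ is second countable, the Hilbert space of $\sigma$ is separable.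
\end{proposition}

\begin{proof}
Let $C=\|\varphi\|_{B_2}$, and let $\Theta$ be as in Lemma~\ref{lem:schur} for $k(x,y)=\varphi(y^{-1}x)$. Let $P$ act on $P\times\{1,2\}$ by left multiplication in the first factor, and let $\Theta'(s,t)$ be the value of $m$ on the bounded function $p\mapsto\Theta(ps,pt)$. Since $m$ is positive and unital, $\Theta'$ is positive semidefinite with diagonal entries at most $C$. Since $m$ is right invariant, $\Theta'(qs,qt)=\Theta'(s,t)$ for $q\in P$. The corner is unchanged, because $\Theta((px,1),(py,2))=\varphi(y^{-1}x)$ does not depend on $p$. Let $\zeta_s$ be Gram vectors of $\Theta'$. By invariance, $\sigma(q)\zeta_s=\zeta_{qs}$ defines a unitary representation of the abstract group $P$ on their closed span, and $\varphi(p)=\langle\sigma(p)\xi_0,\eta_0\rangle$ with $\xi_0=\zeta_{(e,1)}$, $\eta_0=\zeta_{(e,2)}$ of norm at most $\sqrt{C}$.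

Continuity of $\sigma$ is not yet available, since the diagonal blocks of $\Theta'$ are arbitrary; it appears once we discard the part of the space that $\varphi$ does not see. Let $\mathcal{H}_1$ be the closed span of $\sigma(P)\xi_0$ and $\eta$ the projection of $\eta_0$ onto $\mathcal{H}_1$; then $\varphi(p)=\langle\sigma(p)\xi_0,\eta\rangle$. Let $\mathcal{H}\subset\mathcal{H}_1$ be the closed span of $\sigma(P)\eta$, let $Q$ be the projection of $\mathcal{H}_1$ onto $\mathcal{H}$, and put $\xi=Q\xi_0$. As $\mathcal{H}$ is invariant, $Q$ commutes with $\sigma$. Hence $\varphi(p)=\langle\sigma(p)\xi_0,Q\eta\rangle=\langle\sigma(p)\xi,\eta\rangle$, and the span of $\sigma(P)\xi$ is the image under $Q$ of the span of $\sigma(P)\xi_0$, which is dense in $Q\mathcal{H}_1=\mathcal{H}$. So both vectors are cyclic in $\mathcal{H}$, and their norms have not increased.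

On $\mathcal{H}$, the function $p\mapsto\langle\sigma(p)\sigma(q)\xi,\sigma(q')\eta\rangle=\varphi(q'^{-1}pq)$ is continuous. The vectors $\sigma(q)\xi$ are total, and so are the $\sigma(q')\eta$, so every coefficient of $\sigma$ is a uniform limit of continuous functions. Thus $\sigma$ is weakly continuous, and strongly continuous because $\|\sigma(p)\zeta-\sigma(q)\zeta\|^2=2\|\zeta\|^2-2\operatorname{Re}\langle\sigma(p)\zeta,\sigma(q)\zeta\rangle$. If $P_0\subset P$ is countable and dense, then $\sigma(P_0)\xi$ is total.
\end{proof}

We shall restrict such representations to a vector subgroup and use the spectral theorem in the following form. Let $U$ be a finite-dimensional real vector space and $\rho$ a representation of the additive group $U$. There is a unique projection-valued measure $E$ on the Borel subsets of the dual space $U^*$, the \emph{spectral measure} of $\rho$, such that $\rho(u)=\int e^{ip(u)}\,dE(p)$. The projections $E(\Sigma)$ commute with $\rho$, and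
\begin{equation}\label{eq:snag}
\langle E(\Sigma)\rho(u)\zeta,\zeta'\rangle=\int_\Sigma e^{ip(u)}\,d\langle E(p)\zeta,\zeta'\rangle .
\end{equation}
A finite complex measure $\mu$ on $U^*$ is determined by $\hat\mu(u)=\int e^{ip(u)}\,d\mu(p)$. In particular $m_\zeta=\langle E(\cdot)\zeta,\zeta\rangle$ is the only finite measure with $\widehat{m_\zeta}(u)=\langle\rho(u)\zeta,\zeta\rangle$, and $m_\zeta(\Sigma)=\|E(\Sigma)\zeta\|^2$.

\section{Regular functions and truncation}\label{sec:regular}

Let $P$ be a second countable locally compact group with left Haar measure $ds$, also written $|\cdot|$. For a separable Hilbert space $\mathcal{K}$, let $\lambda_P^{\mathcal{K}}$ be the representation $(\lambda_P^{\mathcal{K}}(p)f)(s)=f(p^{-1}s)$ on $L^2(P;\mathcal{K})$; it is a multiple of the left regular representation $\lambda_P=\lambda_P^{\mathbb{C}}$. A function on $P$ is \emph{regular} if it is a coefficient of some $\lambda_P^{\mathcal{K}}$. The next lemma is Fell's absorption principle, written for coefficients.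

\begin{lemma}\label{lem:fell}
Let $u=\langle\pi(\cdot)e_1,e_2\rangle$ with $\pi$ a representation of $P$ on a separable space $\mathcal{H}$, and let $a=\langle\lambda_P^{\mathcal{K}}(\cdot)f,g\rangle$. Then $ua=\langle\lambda_P^{\mathcal{H}\otimes\mathcal{K}}(\cdot)x,y\rangle$, where
\[
x(s)=\pi(s)^{-1}e_1\otimes f(s),\qquad y(s)=\pi(s)^{-1}e_2\otimes g(s).
\]
In particular $ua$ is regular.
\end{lemma}

\begin{proof}
We have $\|x\|=\|e_1\|\|f\|$ and $\|y\|=\|e_2\|\|g\|$. Since $\pi(p^{-1}s)^{-1}=\pi(s)^{-1}\pi(p)$,
\[
\int\langle x(p^{-1}s),y(s)\rangle\,ds=\int\langle\pi(s)^{-1}\pi(p)e_1,\pi(s)^{-1}e_2\rangle\,\langle f(p^{-1}s),g(s)\rangle\,ds=u(p)a(p).\qedhere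
\]
\end{proof}

In this formula $\pi$ has moved from the representation into the vectors. As a result, multiplication by a regular function converts pointwise convergence of representations into convergence in norm.

\begin{lemma}\label{lem:normconv}
Let $\pi_n$ $(n\ge1)$ and $\pi_\infty$ be representations of $P$ on one separable space $\mathcal{H}$ such that $\pi_n(s)\zeta\to\pi_\infty(s)\zeta$ for all $s\in P$, $\zeta\in\mathcal{H}$. Let $u_n=\langle\pi_n(\cdot)e_1,e_2\rangle$ for $1\le n\le\infty$, and let $a$ be regular on $P$. Then $\|u_na-u_\infty a\|_{B_2(P)}\to0$.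
\end{lemma}

\begin{proof}
Let $x_n,y_n$ be the vectors of Lemma~\ref{lem:fell} for $\pi_n$. For each $s$,
\[
\|\pi_n(s)^{-1}e_1-\pi_\infty(s)^{-1}e_1\|=\|e_1-\pi_n(s)\pi_\infty(s)^{-1}e_1\|\to0,
\]
so $\|x_n(s)-x_\infty(s)\|^2\to0$, with the integrable bound $4\|e_1\|^2\|f(s)\|^2$. Thus $x_n\to x_\infty$ in norm, and $y_n\to y_\infty$ by the same argument with $e_2,g$. The representation $\lambda=\lambda_P^{\mathcal{H}\otimes\mathcal{K}}$ does not depend on $n$, so
\[
u_na-u_\infty a=\langle\lambda(\cdot)(x_n-x_\infty),y_n\rangle+\langle\lambda(\cdot)x_\infty,y_n-y_\infty\rangle,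
\]
and Lemma~\ref{lem:perm}(a),(b) bound the norm by $\|x_n-x_\infty\|\|y_n\|+\|x_\infty\|\|y_n-y_\infty\|$.
\end{proof}

\begin{lemma}\label{lem:cutoff}
Let $S,X\subset P$ be compact with $|X|>0$. The \emph{cut-off}
\[
F(p)=\frac{|pX\cap SX|}{|X|}=\langle\lambda_P(p)e_1,e_2\rangle,\qquad e_1=|X|^{-1}1_X,\quad e_2=1_{SX},
\]
is regular, lies in $C_c(P)$, and equals $1$ on $S$. Consequently, a compactly supported coefficient $w$ of a representation of $P$ on a separable space is regular.
\end{lemma}

\begin{proof}
The function $F$ is a coefficient of $\lambda_P$, hence continuous and regular. If $pX$ meets $SX$ then $p$ lies in the compact set $SXX^{-1}$, and if $p\in S$ then $pX\subset SX$. For the last statement take $S=\operatorname{supp}w$; then $w=wF$, and Lemma~\ref{lem:fell} applies.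
\end{proof}

\section{The method in small cases}\label{sec:small}

\subsection{Why truncation must converge in norm}\label{ss:why}

Let $G=V\rtimes H$ and let $\varphi$ be one of the functions of Theorem~\ref{thm:upgrade}. A compactly supported multiplier $w$ on $H$ cuts $\varphi$ off in the $H$-direction at the cost of a factor $L$. To cut off in the $V$-direction, take a cut-off $F$ on $G$ equal to $1$ on $S=\operatorname{supp}w\subset H$ and stretch it: $F_n(v,h)=F(v/n,h)$. The map $(v,h)\mapsto(v/n,h)$ is an automorphism of $G$, so $\|F_n\|_{B_2}=\|F\|_{B_2}$, and $F_n\varphi w\to\varphi w$ uniformly on compact sets. The estimate $\|F_n\varphi w\|_{B_2}\le\|F\|_{B_2}CL$ is useless, however. If the cut-offs $F$ could be chosen with norms bounded independently of $S$, the functions $F_n$ themselves would show that $G$ is weakly amenable. The way out is Lemma~\ref{lem:normconv}: if the function to be truncated is regular, then truncation converges in norm, and $\|F\|_{B_2}$ affects only how large $n$ must be. So the task is to make $\varphi w$ regular without increasing its norm much.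

\subsection{The real line}\label{ss:line}

Take $V=\mathbb{R}$ and $H$ trivial. The conclusion of the theorem is then immediate, but both the difficulty and the remedy can be seen. By Proposition~\ref{prop:solv} and \eqref{eq:snag}, every $\varphi\in B_2(\mathbb{R})$ is $\hat\mu$ for $\mu=\langle E(\cdot)\xi,\eta\rangle$, whose total variation satisfies $\|\mu\|\le\|\xi\|\|\eta\|\le\|\varphi\|_{B_2}$ by the Cauchy--Schwarz inequality. Conversely $\hat\mu$ is a coefficient of the representation by the characters $e^{ipv}$ on $L^2(|\mu|)$, at the vectors $1$ and $\overline{d\mu/d|\mu|}$, so $\|\hat\mu\|_{B_2}=\|\mu\|$.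

The cut-off for $S=\{0\}$, $X=[0,1]$ is $F(v)=\max(0,1-|v|)$. It equals $\hat g$ for the probability density $g(p)=\frac1{2\pi}\big(\frac{\sin(p/2)}{p/2}\big)^2$, and $F_n=\widehat{g_n}$ with $g_n(p)=ng(np)$. Therefore
\[
\|F_n\hat\mu-\hat\mu\|_{B_2}=\|g_n*\mu-\mu\|.
\]
If $\mu$ has a density $f\in L^1$, this is $\|g_n*f-f\|_1$, which tends to $0$ because $(g_n)$ is an approximate identity. If $\mu$ is a singular probability measure, it equals $2$ for every $n$, since $g_n*\mu$ and $\mu$ are mutually singular probability measures.

Consider $\varphi(v)=\cos v$, with $\mu=\frac12(\delta_1+\delta_{-1})$, where truncation does not converge. Average over the automorphisms $v\mapsto tv$, $t\in[1,2]$: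
\[
\Psi(v)=\int_1^2\cos(tv)\,dt=\frac{\sin2v-\sin v}{v}.
\]
This is the Fourier transform of the density $\frac12 1_{[-2,-1]\cup[1,2]}$. The norm has not increased, and now truncation converges. In general, for a probability measure $\mu$, the function $\Psi(v)=\int_1^2\hat\mu(tv)\,dt$ is the transform of the image of $dt\otimes\mu$ under $(t,p)\mapsto tp$, which gives a Lebesgue-null set $N$ the mass $\int|\{t\in[1,2]:tp\in N\}|\,d\mu(p)$. The integrand vanishes for $p\ne0$. So the averaged measure is absolutely continuous as soon as $\mu(\{0\})=0$, and this holds if $\hat\mu\in C_0(\mathbb{R})$, because $\mu(\{0\})=\lim_{\tau\to\infty}\frac1{2\tau}\int_{-\tau}^{\tau}\hat\mu(t)\,dt$. An atom at $0$ is not moved by dilations: for $\varphi=1$ averaging does nothing.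

\subsection{Dimension three}\label{ss:three}

In $V\rtimes H$ we may average over the maps $(v,h)\mapsto(Tv,h)$ with $T\in\mathrm{GL}(V)$ commuting with $H$, since these are automorphisms. For $V=\mathfrak{sl}_2(\mathbb{R})$ and $H=\mathrm{SL}(2,\mathbb{R})$ such a $T$ is a scalar: it preserves the three eigenlines of the diagonal subgroup, spanned by $E_{12}$, $E_{11}-E_{22}$, $E_{21}$, and it commutes with $\operatorname{ad}E_{12}$, which maps $E_{21}$ to $E_{11}-E_{22}$ and the latter to $-2E_{12}$. Scalars do not suffice.

\begin{example}\label{ex:cone}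
Identify $V^*$ with $V$ by the invariant form $\operatorname{tr}(XY)$, and write
\[
p=\begin{pmatrix}p_1&p_2+p_3\\ p_2-p_3&-p_1\end{pmatrix},\qquad -\det p=p_1^2+p_2^2-p_3^2 .
\]
The cone $\{\det p=0\}$ is Lebesgue-null and invariant under $H$ and under scalars. Let $\mu$ be the image of $dr\,d\theta/2\pi$ on $[1,2]\times[0,2\pi]$ under $(r,\theta)\mapsto(r\cos\theta,r\sin\theta,r)$. Every average of dilates of $\mu$ is carried by the cone, hence singular. Yet $\hat\mu\in C_0(V)$. Indeed, in the coordinates $y$ on $V$ with $p(y)=\sum p_iy_i$, and with $s=(y_1^2+y_2^2)^{1/2}$,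
\[
\hat\mu(y)=\int_1^2e^{iry_3}J(rs)\,dr,\qquad J(s)=\frac1{2\pi}\int_0^{2\pi}e^{is\cos\theta}\,d\theta=\frac1\pi\int_{-1}^1\frac{e^{isu}\,du}{\sqrt{1-u^2}},
\]
and $J(s)\to0$ as $s\to\infty$ by the Riemann--Lebesgue lemma. A sequence $y\to\infty$ has a subsequence along which either $s\to\infty$, and then $|\hat\mu(y)|\le\int_1^2|J(rs)|\,dr\to0$, or $s\to s_0$ and $|y_3|\to\infty$, and then $J(rs)\to J(rs_0)$ uniformly for $r\in[1,2]$ and the Riemann--Lebesgue lemma in $r$ applies.
\end{example}

What worked on the line is that the group $\mathbb{R}^\times$ of symmetries acts simply transitively on the open set $\mathbb{R}\setminus\{0\}$, whose complement the measure avoids. We recover this situation by enlarging the group. Replace $V$ by $V^d$, $d=\dim V$, with the diagonal action of $H$. A point of $(V^*)^d$ is a $d\times d$ matrix with columns $p_1,\dots,p_d$; the group $H$ multiplies it on the left, and $\mathrm{GL}_d(\mathbb{R})$, multiplying on the right, commutes with $H$ and acts simply transitively on the invertible matrices. The function $\prod_i\varphi(v_i,h)$ produces product measures on $(V^*)^d$,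 and a product of measures that charge no hyperplane gives no mass to the singular matrices. The price is the constant $C^d$. At the end we return to $G$, which is a closed subgroup of $V^d\rtimes H$.

\section{Proof of Theorem~\ref{thm:upgrade}}\label{sec:proof}

For a representation $\sigma$ of a semidirect product $V\rtimes B$ we abbreviate $\sigma(v)=\sigma(v,e)$ and $\sigma(b)=\sigma(0,b)$, so that $\sigma(v,b)=\sigma(v)\sigma(b)$ and $\sigma(b)\sigma(v)\sigma(b)^{-1}=\sigma(bv)$. Three lemmas carry out the program for the solvable part. In them, $B$ is a second countable locally compact group acting continuously and linearly on the vector space in question.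

\subsection{Decay excludes hyperplanes}

\begin{lemma}\label{lem:hyper}
Let $\sigma$ be a representation of $P=V\rtimes B$ with cyclic vectors $\xi$ and $\eta$, let $\varphi=\langle\sigma(\cdot)\xi,\eta\rangle$, and assume $\varphi(\cdot,b)\in C_0(V)$ for all $b\in B$. Let $E$ be the spectral measure of $\sigma|_V$. Then $E(M)=0$ for every proper linear subspace $M\subset V^*$.
\end{lemma}

\begin{proof}
Let $B$ act on $V^*$ by $(bp)(v)=p(b^{-1}v)$. From
\[
\sigma(b)\sigma(v)\sigma(b)^{-1}=\sigma(bv)=\int e^{i(b^{-1}p)(v)}\,dE(p)
\]
and the uniqueness of spectral measures we get $\sigma(b)E(\Sigma)\sigma(b)^{-1}=E(b\Sigma)$.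

We may assume that $M$ is a hyperplane. Every hyperplane of $V^*$ has the form $M_u=\{p:p(u)=0\}$ with $u\in V\setminus\{0\}$. For $b\in B$ let $\mu_b=\langle E(\cdot)\sigma(b)\xi,\eta\rangle$, so that $\varphi(v,b)=\int e^{ip(v)}\,d\mu_b(p)$. As $\tau\to\infty$, the averages $\frac1{2\tau}\int_{-\tau}^{\tau}e^{ip(v+tu)}\,dt$ are bounded by $1$ and tend to $e^{ip(v)}1_{M_u}(p)$. Since $\varphi(v+tu,b)\to0$ as $|t|\to\infty$,
\begin{equation}\label{eq:hyper}
\int_{M_u}e^{ip(v)}\,d\mu_b(p)=\lim_{\tau\to\infty}\frac1{2\tau}\int_{-\tau}^{\tau}\varphi(v+tu,b)\,dt=0\qquad(v\in V,\ b\in B,\ u\ne0).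
\end{equation}
Now let $v,v'\in V$ and $b,c\in B$. Moving $\sigma(v')\sigma(c)$ to the left side and using the covariance relations and \eqref{eq:snag},
\begin{align*}
\langle E(M)\sigma(v)\sigma(b)\xi,\sigma(v')\sigma(c)\eta\rangle
&=\langle\sigma(c)^{-1}E(M)\sigma(v-v')\sigma(b)\xi,\eta\rangle\\
&=\langle E(c^{-1}M)\,\sigma(c^{-1}(v-v'))\,\sigma(c^{-1}b)\xi,\eta\rangle\\
&=\int_{c^{-1}M}e^{ip(c^{-1}(v-v'))}\,d\mu_{c^{-1}b}(p),
\end{align*}
which is $0$ by \eqref{eq:hyper}, because $c^{-1}M$ is again a hyperplane. The vectors $\sigma(v)\sigma(b)\xi$ are total, and so are the $\sigma(v')\sigma(c)\eta$. Hence $E(M)=0$.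
\end{proof}

Cyclicity of both vectors is needed: adding a trivial summand $\mathbb{C}$ to $\sigma$ and using the vectors $\xi\oplus1$ and $\eta\oplus0$ leaves $\varphi$ unchanged but makes $E(\{0\})\ne0$.

\subsection{Smoothing by $\mathrm{GL}_d(\mathbb{R})$}

Let $d=\dim V$, and identify $(V^d)^*$ with $(V^*)^d$ by $p(v)=\sum_ip_i(v_i)$. For $T=(t_{ij})\in M_d(\mathbb{R})$, $v\in V^d$ and $p\in(V^*)^d$ put
\[
(Tv)_i=\sum_jt_{ij}v_j,\qquad (T^tp)_j=\sum_it_{ij}p_i,\qquad\text{so that}\quad p(Tv)=(T^tp)(v).
\]
The map $v\mapsto Tv$ commutes with the diagonal action of $\mathrm{GL}(V)$ on $V^d$. Fix a compact set $Y\subset\mathrm{GL}_d(\mathbb{R})$ of positive Lebesgue measure in $M_d(\mathbb{R})$, such as a small closed ball about the identity, and let $\nu$ be normalized Lebesgue measure on $Y$.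

\begin{lemma}\label{lem:smooth}
Let $\sigma$ be a representation of $V\rtimes B$ on a separable space $\mathcal{H}$ such that the spectral measure $E$ of $\sigma|_V$ vanishes on proper linear subspaces of $V^*$. Define representations of $P'=V^d\rtimes B$ on $\mathcal{H}^{\otimes d}$ and on $L^2(Y,\nu;\mathcal{H}^{\otimes d})$ by
\[
\sigma_d(v,b)=\sigma(v_1,b)\otimes\dots\otimes\sigma(v_d,b),\qquad(\Pi(v,b)f)(T)=\sigma_d(Tv,b)f(T).
\]
Then the spectral measure $E_\Pi$ of $\Pi|_{V^d}$ vanishes on Lebesgue-null Borel subsets of $(V^*)^d$.
\end{lemma}

\begin{proof}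
The maps $(v,b)\mapsto(v_i,b)$ and $(v,b)\mapsto(Tv,b)$ are continuous homomorphisms, so $\sigma_d$ is a representation and $\Pi$ is a homomorphism into the unitary group; $\Pi$ is strongly continuous by dominated convergence along sequences.

Let $\zeta=\zeta_1\otimes\dots\otimes\zeta_d$, and let $m$ be the product of the measures $m_i=\langle E(\cdot)\zeta_i,\zeta_i\rangle$. Then $\langle\sigma_d(v)\zeta,\zeta\rangle=\prod_i\widehat{m_i}(v_i)=\hat m(v)$. A tuple $(p_1,\dots,p_d)$ is linearly dependent if and only if $p_i\in\operatorname{span}(p_1,\dots,p_{i-1})$ for some $i\le d$, the empty span being $\{0\}$. For fixed $p_1,\dots,p_{i-1}$ this span has dimension less than $d$, so $m_i$ vanishes on it. By Fubini's theorem, $m$-almost every $p$ is a basis of $V^*$.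

Let $N\subset(V^*)^d$ be a Lebesgue-null Borel set. The kernel of $E_\Pi(N)$ is a closed subspace, so it suffices to show that it contains the vectors $f(T)=g(T)\zeta$ with $g\in L^2(Y,\nu)$ and $\zeta$ as above, which are total. We have
\[
\langle\Pi(v)f,f\rangle=\int_Y|g(T)|^2\,\hat m(Tv)\,d\nu(T)=\int_Y\!\int e^{i(T^tp)(v)}\,dm(p)\,|g(T)|^2\,d\nu(T),
\]
so $\langle E_\Pi(\cdot)f,f\rangle$ is the image of $|g|^2\nu\otimes m$ under $(T,p)\mapsto T^tp$, and
\[
\|E_\Pi(N)f\|^2=\int\Big(\int_Y1_N(T^tp)\,|g(T)|^2\,d\nu(T)\Big)dm(p).
\]
If $p$ is a basis of $V^*$, then $T\mapsto T^tp$ is a linear isomorphism $M_d(\mathbb{R})\to(V^*)^d$: the $j$th column of $T$ consists of the coordinates of $(T^tp)_j$ in this basis. So $\{T:T^tp\in N\}$ is Lebesgue-null and the inner integral is $0$ for $m$-almost every $p$.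
\end{proof}

\subsection{From absolute continuity to regularity}

Absolute continuity says that $\Pi|_{V^d}$ is contained in a multiple of the regular representation of $V^d$. It says nothing about the $B$-direction, and a coefficient of $\Pi$ need not be regular on $V^d\rtimes B$: regular functions vanish at infinity (approximate both vectors by compactly supported ones), while for a trivial action of a noncompact $B$ the coefficient may not depend on $b$ at all. Multiplying by a regular function of $b$ repairs this.

\begin{lemma}\label{lem:regular}
Let $U$ be a finite-dimensional real vector space, $Q=U\rtimes B$, and $\Pi$ a representation of $Q$ on a separable space $\mathcal{H}$ such that the spectral measure of $\rho=\Pi|_U$ vanishes on Lebesgue-null sets. Let $\psi$ be a coefficient of $\Pi$ and $w$ a regular function on $B$. Then $a(v,b)=\psi(v,b)w(b)$ is regular on $Q$.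
\end{lemma}

\begin{proof}
First we embed $\rho$. Since $\mathcal{H}$ is separable, it is an orthogonal sum of countably many subspaces, each the closed span of $\rho(U)\zeta$ for a vector $\zeta$. The measure $m_\zeta$ has a density with respect to Lebesgue measure $dp$, and $\langle\rho(u)\zeta,\rho(u')\zeta\rangle=\int e^{ip(u-u')}\,dm_\zeta(p)$. Hence $\rho(u)\zeta\mapsto e^{ip(u)}(dm_\zeta/dp)^{1/2}$ extends to an isometry into $L^2(U^*,dp)$ which intertwines $\rho(u)$ with multiplication by $e^{ip(u)}$. By Plancherel's theorem the latter representation is equivalent to $\lambda_U$. Summing up, there is an isometry $J\colon\mathcal{H}\to L^2(U;\ell^2)$ with $(J\rho(u)\zeta)(z)=(J\zeta)(z-u)$.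

Next we apply the absorption trick in the variable $b$ only. Write $\psi=\langle\Pi(\cdot)\alpha,\beta\rangle$ and $w(b)=\int_B\langle f(b^{-1}s),g(s)\rangle\,ds$ with $f,g\in L^2(B;\mathcal{K})$. For $s\in B$ we have $(0,s^{-1})(v,b)=(s^{-1}v,s^{-1}b)$, that is, $\Pi(s)^{-1}\Pi(v,b)=\rho(s^{-1}v)\Pi(b^{-1}s)^{-1}$. Therefore
\[
a(v,b)=\int_B\big\langle J\rho(s^{-1}v)\Pi(b^{-1}s)^{-1}\alpha,\,J\Pi(s)^{-1}\beta\big\rangle\,\langle f(b^{-1}s),g(s)\rangle\,ds .
\]
Define $x,y\in L^2(B\times U,ds\,dz;\ell^2\otimes\mathcal{K})$ by $x(s,z)=(J\Pi(s)^{-1}\alpha)(z)\otimes f(s)$ and $y(s,z)=(J\Pi(s)^{-1}\beta)(z)\otimes g(s)$. Then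
\begin{equation}\label{eq:regcoef}
a(v,b)=\int_B\int_U\big\langle x(b^{-1}s,\,z-s^{-1}v),\,y(s,z)\big\rangle\,dz\,ds .
\end{equation}

Finally we recognize the regular representation of $Q$. Parametrize $Q$ by the homeomorphism $B\times U\to Q$, $(s,z)\mapsto(sz,s)$. Left multiplication by $(v,b)^{-1}=(-b^{-1}v,b^{-1})$ sends $(sz,s)$ to $(b^{-1}(sz-v),b^{-1}s)$, whose parameters are $b^{-1}s$ and $(b^{-1}s)^{-1}b^{-1}(sz-v)=z-s^{-1}v$. The map $(s,z)\mapsto(b^{-1}s,z-s^{-1}v)$ preserves $ds\,dz$, so $ds\,dz$ is a left Haar measure of $Q$ in these coordinates, and \eqref{eq:regcoef} says that $a=\langle\lambda_Q^{\ell^2\otimes\mathcal{K}}(\cdot)x,y\rangle$.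
\end{proof}

\subsection{The proof}

Let $G'=V^d\rtimes H$ with the diagonal action, $P=V\rtimes B\subset G$ and $P'=V^d\rtimes B\subset G'$. We regard $H$ as the subgroup $\{(0,h)\}$ of $G$ and of $G'$. The groups $P,P'$ are closed, second countable and solvable, and $G=PK$, $G'=P'K$ because $(v,bk)=(v,b)(0,k)$. Note that $C\ge1$ and $L\ge 1$ by Lemma~\ref{lem:perm}(a).

\medskip\noindent\emph{Step 1: reduction to $K$-bi-invariant functions.}
Representations are available only on the solvable subgroups, so we arrange that norms on $G'$ can be computed on $P'$, by Lemma~\ref{lem:perm}(f). Replace $\varphi_i$ by $g\mapsto\iint\varphi_i(kgk')\,dk\,dk'$, with normalized Haar measure on $K$. The new function is $K$-bi-invariant, and has $B_2$-norm at most $C$ by Lemma~\ref{lem:perm}(d),(e). Uniform convergence on compact sets persists, since $KSK$ is compact when $S$ is. As $k(v,h)k'=(kv,khk')$, the value at $(v,h)$ is $\iint\varphi_i(kv,khk')\,dk\,dk'$. If $v_n\to\infty$ then $kv_n\to\infty$ for each $k$, so the integrand tends to $0$ for each $(k,k')$ and is bounded by $C$; by dominated convergence the new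 function is in $C_0(V)$ for each $h$. So we may assume that all $\varphi_i$ are $K$-bi-invariant. The same averaging on $H$ gives a net of $K$-bi-invariant functions $w_j\in B_2(H)\cap C_c(H)$ with $\|w_j\|_{B_2}\le L$ and $w_j\to1$ uniformly on compact sets; the support stays inside the compact set $K(\operatorname{supp}w_j)K$. We view $w_j$ as a function on $G'$ through $G'\to H$. In Steps 2--4 we fix $\varphi=\varphi_i$ and $w=w_j$.

\medskip\noindent\emph{Step 2: the smoothed function on $G'$.}
For $T\in\mathrm{GL}_d(\mathbb{R})$, the map $\alpha_T(v,h)=(Tv,h)$ is an automorphism of $G'$ fixing $H$ pointwise. Put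
\[
\Phi(v,h)=\prod_{l=1}^d\varphi(v_l,h),\qquad\Psi(g)=\int_Y\Phi(\alpha_T(g))\,d\nu(T).
\]
The maps $(v,h)\mapsto(v_l,h)$ are homomorphisms $G'\to G$ that fix $H$ pointwise, so $\Phi$ is $K$-bi-invariant, and $\|\Phi\|_{B_2}\le C^d$ by Lemma~\ref{lem:perm}(a),(c). By Lemma~\ref{lem:perm}(c),(e), $\Psi$ is continuous with $\|\Psi\|_{B_2}\le C^d$, and it is $K$-bi-invariant because $\alpha_T(kgk')=k\alpha_T(g)k'$. Hence $\|\Psi w\|_{B_2(G')}\le C^dL$.

\medskip\noindent\emph{Step 3: $a=(\Psi w)|_{P'}$ is regular on $P'$.}
By Proposition~\ref{prop:solv}, $\varphi|_P=\langle\sigma(\cdot)\xi,\eta\rangle$ with $\sigma$ a representation on a separable space and $\xi,\eta$ cyclic. By Lemma~\ref{lem:hyper}, $\sigma$ satisfies the hypothesis of Lemma~\ref{lem:smooth}. With the notation of that lemma, $\Phi|_{P'}=\langle\sigma_d(\cdot)\xi^{\otimes d},\eta^{\otimes d}\rangle$, and $\Psi|_{P'}$ is the coefficient of $\Pi$ at the constant functions $\xi^{\otimes d}$ and $\eta^{\otimes d}$. The restriction $w|_B$ lies in $B_2(B)\cap C_c(B)$; by Proposition~\ref{prop:solv} it is a coefficient of a representation on a separable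 space, and by Lemma~\ref{lem:cutoff} it is regular on $B$. Lemma~\ref{lem:regular}, with $U=V^d$, shows that $a$ is regular.

\medskip\noindent\emph{Step 4: truncation.}
The cut-off must be $K$-bi-invariant on $G'$, so we build it on $G'$ and not on $P'$. Let $S=\operatorname{supp}w\subset H$, a compact set with $KS=S$. Let $X=KX_0$ with $X_0\subset G'$ compact of positive measure, and let $F=\langle\lambda_{G'}(\cdot)e_1,e_2\rangle$ be the cut-off of Lemma~\ref{lem:cutoff} on $G'$ for $S$ and $X$. For $k,k'\in K$ we have $k'X=X$ and $k^{-1}SX=SX$, so $|kgk'X\cap SX|=|k(gX\cap SX)|=|gX\cap SX|$, and $F$ is $K$-bi-invariant. Let $\delta_n(v,h)=(v/n,h)$ for $n\ge1$ and $\delta_\infty(v,h)=(0,h)$. These are continuous homomorphisms $G'\to G'$ fixing $H$ pointwise, and $\delta_n$ is an automorphism for $n<\infty$. So $F_n=F\circ\delta_n$ is $K$-bi-invariant and lies in $B_2(G')\cap C_c(G')$ for $n<\infty$.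

Apply Lemma~\ref{lem:normconv} on $P'$ to $\pi_n=\lambda_{G'}\circ\delta_n|_{P'}$, acting on the separable space $L^2(G')$. Its hypothesis holds because $\delta_n(s)\to\delta_\infty(s)$ for every $s$ and $\lambda_{G'}$ is strongly continuous. We get $\|F_na-(F\circ\delta_\infty)a\|_{B_2(P')}\to0$. Moreover $(F\circ\delta_\infty)a=a$, since $F(0,h)=1$ for $h\in S$ and $a(v,h)=0$ for $h\notin S$. The function $F_n\Psi w-\Psi w$ is continuous and $K$-bi-invariant with restriction $F_na-a$ to $P'$, so Lemma~\ref{lem:perm}(f) gives
\begin{equation}\label{eq:trunc}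
\|F_n\Psi w-\Psi w\|_{B_2(G')}\to0\qquad(n\to\infty).
\end{equation}

\medskip\noindent\emph{Step 5: conclusion.}
Write $\Phi_i,\Psi_i$ for the functions built from $\varphi_i$. For $\epsilon\in(0,1]$, \eqref{eq:trunc} provides a cut-off $F_n$, depending on $(i,j,\epsilon)$, with $\|F_n\Psi_iw_j-\Psi_iw_j\|_{B_2}\le\epsilon$. Put
\[
\psi_{i,j,\epsilon}=\frac{C^dL}{C^dL+\epsilon}\,F_n\Psi_iw_j\in B_2(G')\cap C_c(G').
\]
Then $\|\psi_{i,j,\epsilon}\|_{B_2}\le C^dL$. The scalar factor changes the function by at most $\epsilon$ in supremum norm, so $\|\psi_{i,j,\epsilon}-\Psi_iw_j\|_\infty\le2\epsilon$. Let $Z\subset G'$ be compact. The set $Z'\subset G$ of all $((Tv)_l,h)$ with $(v,h)\in Z$, $T\in Y$, $l\le d$ is compact, and telescoping the product gives $|\Phi_i(\alpha_T(g))-1|\le dC^{d-1}\sup_{Z'}|\varphi_i-1|$ for $g\in Z$, $T\in Y$. Hence $\Psi_i\to1$ uniformly on $Z$. Also $w_j\to1$ uniformly on $Z$. Order the triples $(i,j,\epsilon)$ by the product order, with $\epsilon$ decreasing; then $\psi_{i,j,\epsilon}\to1$ uniformly on compact sets. Thus $G'$ is weakly amenable with constant $\le C^dL$, and so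 is its closed subgroup $\{((v,0,\dots,0),h)\}\cong G$.

For the last sentence of the theorem, a function $\varphi\in C_0(G)$ has $\varphi(\cdot,h)\in C_0(V)$ for all $h$, so the weak Haagerup property provides a net as in the hypothesis; the converse implication holds for all groups. \qed

\begin{remark}\label{rem:hyp}
Decay along $V$ enters only through Lemma~\ref{lem:hyper}. It cannot be dropped: the constant net $\varphi_i=1$ satisfies the other conditions on every $G$, including $\mathfrak{sl}_2(\mathbb{R})\rtimes\mathrm{SL}(2,\mathbb{R})$, which is not weakly amenable by Proposition~\ref{prop:notwa}. Weak amenability of $H$ supplies $w$, and it does not follow from the existence of the net: if $H$ acts trivially, the functions $\varphi_n(v,h)=e^{-|v|^2/n}$ are Fourier transforms of Gaussian probability measures on $V^*$, so they satisfy the hypothesis with $C=1$ for any $H$, whereas $V\times\mathrm{SL}(3,\mathbb{R})$ contains a simple Lie group of real rank two and is not weakly amenable by \cite{HK}. Solvability of $B$ is used in Step 3 through Proposition~\ref{prop:solv}, the factorization $H=BK$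 in Steps 1 and 4, and second countability to have separable Hilbert spaces and dominated convergence along sequences.
\end{remark}

\section{Induction from a lattice}\label{sec:lattice}

A \emph{lattice} in a second countable locally compact group $G$ is a discrete subgroup $\Gamma$ such that $G/\Gamma$ carries a finite nonzero $G$-invariant measure. Then $G$ is unimodular, $\Gamma$ is countable, and there is a Borel set $\Omega\subset G$ of finite positive Haar measure with $G=\bigsqcup_{\gamma\in\Gamma}\Omega\gamma$. Fix any such $\Omega$, normalize Haar measure by $|\Omega|=1$, and write $g=\omega(g)\gamma(g)$ with $\omega(g)\in\Omega$, $\gamma(g)\in\Gamma$; thus $\gamma(g\gamma_0)=\gamma(g)\gamma_0$ for $\gamma_0\in\Gamma$. For a bounded function $\varphi$ on $\Gamma$ put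
\[
\tilde\varphi(g)=\int_\Omega\varphi(\gamma(g\omega))\,d\omega .
\]
Here $\gamma(g\omega)$ records the translate of $\Omega$ into which $g$ moves the point $\omega$.

\begin{lemma}\label{lem:induce}
Let $\varphi,\varphi_n\in B_2(\Gamma)$ have norm at most $C$.
\begin{enumerate}
\item[(a)] $\tilde\varphi\in B_2(G)$ and $\|\tilde\varphi\|_{B_2}\le C$.
\item[(b)] If the sequence $\varphi_n$ tends to $1$ pointwise, then $\tilde\varphi_n\to1$ uniformly on compact sets.
\item[(c)] If $\varphi\in c_0(\Gamma)$, then $\tilde\varphi\in C_0(G)$.
\end{enumerate}
Consequently, if $\Gamma$ has the weak Haagerup property, so does $G$.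
\end{lemma}

\begin{proof}
For $x\in G$ let $\beta_x\colon\Omega\to\Omega$, $\beta_x(\omega)=\omega(x\omega)$. It is a bijection with inverse $\beta_{x^{-1}}$. On the Borel set where $\gamma(x\omega)$ equals a given $\gamma_0$ it is the map $\omega\mapsto x\omega\gamma_0^{-1}$, so it preserves the measure by unimodularity.

(a) Substituting $s=g\omega$ gives $\tilde\varphi(g)=\int_G1_{g\Omega}(s)\varphi(\gamma(s))\,ds$, so
\begin{equation}\label{eq:equi}
|\tilde\varphi(g)-\tilde\varphi(g')|\le C\,\|1_{g\Omega}-1_{g'\Omega}\|_{L^1(G)},
\end{equation}
and $\tilde\varphi$ is continuous because translation is continuous in $L^1(G)$. For the norm, let $x,y\in G$, $\omega\in\Omega$ and $\omega_1=\beta_x(\omega)$, so that $x\omega=\omega_1\gamma(x\omega)$. Then $x^{-1}\omega_1=\omega\gamma(x\omega)^{-1}$, whence $\gamma(x\omega)=\gamma(x^{-1}\omega_1)^{-1}$, and $y^{-1}x\omega=y^{-1}\omega_1\gamma(x\omega)$, whence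
\[
\gamma(y^{-1}x\omega)=\gamma(y^{-1}\omega_1)\,\gamma(x^{-1}\omega_1)^{-1}.
\]
By Lemma~\ref{lem:schur}, write $\varphi(b^{-1}a)=\langle\xi_a,\eta_b\rangle$ for $a,b\in\Gamma$, with vectors of norm at most $\sqrt{C}$ in a Hilbert space $\mathcal{H}$. Changing variables from $\omega$ to $\omega_1$,
\[
\tilde\varphi(y^{-1}x)=\int_\Omega\big\langle\xi_{\gamma(x^{-1}\omega_1)^{-1}},\eta_{\gamma(y^{-1}\omega_1)^{-1}}\big\rangle\,d\omega_1 .
\]
This is the inner product in $L^2(\Omega;\mathcal{H})$ of two countably-valued Borel functions of norm at most $\sqrt{C}$, the first depending only on $x$ and the second only on $y$.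

(b) Dominated convergence gives $\tilde\varphi_n\to1$ pointwise, and by \eqref{eq:equi} the sequence is equicontinuous.

(c) Given $\epsilon>0$, let $\Gamma_0\subset\Gamma$ be finite with $|\varphi|<\epsilon$ off $\Gamma_0$, and let $Q\subset\Omega$ be compact with $|\Omega\setminus Q|<\epsilon$. Let $g$ be outside the compact set $Q\Gamma_0Q^{-1}$. If $\omega\in Q$ and $\beta_g(\omega)\in Q$, then $g=\beta_g(\omega)\gamma(g\omega)\omega^{-1}$ forces $\gamma(g\omega)\notin\Gamma_0$. The remaining $\omega$ have measure less than $2\epsilon$, so $|\tilde\varphi(g)|\le\epsilon+2\epsilon C$.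

For the last statement, enumerate $\Gamma$ and choose from a weak Haagerup net a member $\varphi_n$ with $|\varphi_n-1|<1/n$ on the first $n$ elements; then apply (a)--(c).
\end{proof}

For the stronger statement in Theorem~\ref{thm:main}, decay along $\mathfrak{sl}_2(\mathbb{Z})$ alone must survive induction. For this we choose $\Omega$ adapted to the semidirect product, so that the $H$-component of $\gamma(g\omega)$ does not depend on the $V$-component of $g$.

\begin{lemma}\label{lem:relative}
Let $H$ be a second countable unimodular group acting continuously on $V=\mathbb{R}^d$ by linear maps of determinant $1$. Let $\Delta$ be a lattice in $H$ preserving a lattice $\Lambda\subset V$. Then $G=V\rtimes H$ is unimodular, and $\Gamma=\Lambda\rtimes\Delta$ is a lattice in $G$ with a set $\Omega$ as above having the following property: if $\varphi\in B_2(\Gamma)$ and $\varphi(\cdot,\delta)\in c_0(\Lambda)$ for all $\delta\in\Delta$, then $\tilde\varphi(\cdot,h)\in C_0(V)$ for all $h\in H$.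
\end{lemma}

\begin{proof}
Left multiplication $(v,h)\mapsto(v_0+h_0v,h_0h)$ preserves $dv\,dh$ because $\det h_0=1$, and right multiplication $(v,h)\mapsto(v+hv_0,hh_0)$ preserves it because $H$ is unimodular. The subgroup $\Gamma$ is discrete. Let $\Omega_H\subset H$ be a Borel set of finite measure with $H=\bigsqcup_\delta\Omega_H\delta$, let $D\subset V$ be a half-open parallelepiped with $V=\bigsqcup_{z\in\Lambda}(D+z)$, and put
\[
\Omega=\{(u,t):t\in\Omega_H,\ u\in tD\}.
\]
We have $(u,t)(z,\delta)=(u+tz,t\delta)$. Given $(v,h)$, the equation $h=t\delta$ determines $t$ and $\delta$, and then $t^{-1}v\in D+z$ determines $z$ and $u=v-tz\in tD$. So $G=\bigsqcup\Omega\gamma$, and $|\Omega|=\int_{\Omega_H}|tD|\,dt=|\Omega_H||D|<\infty$.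

Fix $h\in H$ and $(u,t)\in\Omega$, and write $ht=t'\delta$ with $t'\in\Omega_H$, $\delta\in\Delta$. Since $(v,h)(u,t)=(v+hu,ht)$, we get $\gamma((v,h)(u,t))=(z,\delta)$, where $z\in\Lambda$ is determined by $t'^{-1}(v+hu)\in D+z$. Here $t'$ and $\delta$ do not depend on $v$, and $z\to\infty$ as $v\to\infty$ because $D$ is bounded. So $\varphi(\gamma((v,h)(u,t)))\to0$ as $v\to\infty$, for each $(u,t)\in\Omega$, and dominated convergence along sequences gives $\tilde\varphi(v,h)\to0$.
\end{proof}

\section{An obstruction to weak amenability}\label{sec:obstruction}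

A \emph{state} on $L^\infty(N)$ is a positive linear functional taking the value $1$ at the constant function $1$. We use the following theorem.

\begin{theorem}[{Ozawa \cite[Theorem A]{Oz}}]\label{thm:ozawa}
Let $G$ be a weakly amenable locally compact group and $N$ an amenable closed normal subgroup. Then there is a state on $L^\infty(N)$ that is invariant under translation by $N$ and under conjugation by $G$.
\end{theorem}

For $N$ a vector group, such a state yields an invariant probability measure on a projective space, and simple Lie groups leave no such measure invariant. We recall the structure theory that is needed. Let $H$ be a connected simple Lie group with finite center and Lie algebra $\mathfrak{h}$. The \emph{Iwasawa decomposition} is $\mathfrak{h}=\mathfrak{n}\oplus\mathfrak{a}\oplus\mathfrak{k}$, $H=NAK$, where $K$ is compact (this uses the finite center), $NA$ is a closed solvable subgroup, and $\mathfrak{n}$, the sum of the positive root spaces of $\mathfrak{a}$, consists of elements $X$ with $\operatorname{ad}X$ nilpotent. The \emph{real rank} of $H$ is $\dim\mathfrak{a}$. If $\mathfrak{a}=0$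 then $H=K$ is compact; if $\mathfrak{a}\ne0$ then $\mathfrak{n}\ne0$, since otherwise $\mathfrak{a}$ would have no roots and be central. The \emph{Jacobson--Morozov theorem} says that for every ad-nilpotent $X\ne0$ in $\mathfrak{h}$ there are $Y,Z\in\mathfrak{h}$ with $[Z,X]=2X$, $[Z,Y]=-2Y$, $[X,Y]=Z$.

\begin{lemma}\label{lem:proj}
Let $H$ be a noncompact connected simple Lie group with finite center, acting by a continuous linear representation on a finite-dimensional real space $W\ne0$ with $W^H=0$. Then there is no $H$-invariant Borel probability measure on the projective space $\mathbb{P}(W)$.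
\end{lemma}

\begin{proof}
Let $\rho$ be the differentiated representation of $\mathfrak{h}$ on $W$, and let $X\ne0$ be ad-nilpotent. From $[\rho(Z),\rho(X)]=2\rho(X)$ it follows that $\rho(X)$ maps the generalized eigenspace of $\rho(Z)$ on $W\otimes\mathbb{C}$ for the eigenvalue $c$ into that for $c+2$; as there are finitely many eigenvalues, $\rho(X)$ is nilpotent. For $w\ne0$ let $k$ be maximal with $\rho(X)^kw\ne0$. Then $e^{t\rho(X)}w=\sum_{j\le k}\frac{t^j}{j!}\rho(X)^jw$, and dividing by $t^k/k!$ shows that $e^{t\rho(X)}[w]\to[\rho(X)^kw]$ in $\mathbb{P}(W)$ as $t\to\infty$. The limit lies in the closed set $[\ker\rho(X)]$ of lines contained in $\ker\rho(X)$.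

Let $\mu$ be an invariant probability measure, and let $f$ be the distance to $[\ker\rho(X)]$ for a metric on $\mathbb{P}(W)$. Then $\int f\,d\mu=\int f(e^{t\rho(X)}y)\,d\mu(y)\to0$ by dominated convergence, so $\operatorname{supp}\mu\subset[\ker\rho(X)]$. The ad-nilpotent elements span an $\operatorname{Ad}(H)$-invariant subspace, that is, an ideal of $\mathfrak{h}$. It contains $\mathfrak{n}$, which is nonzero as $H$ is noncompact, so it is $\mathfrak{h}$. Hence $\bigcap_X\ker\rho(X)$ is annihilated by $\rho(\mathfrak{h})$ and equals $W^H=0$, since $H$ is connected. So $\operatorname{supp}\mu$ is empty, which is absurd.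
\end{proof}

For the adjoint action of $\mathrm{SL}(2,\mathbb{R})$ two elements suffice: $\ker\operatorname{ad}E_{12}=\mathbb{R}E_{12}$ and $\ker\operatorname{ad}E_{21}=\mathbb{R}E_{21}$ in $\mathfrak{sl}_2(\mathbb{R})$, so $\mu$ would be concentrated at each of two different points. For compact $H$ the lemma fails, since averaging a point mass over $H$ gives an invariant measure.

\begin{proposition}\label{prop:notwa}
For $H$ and $W$ as in Lemma~\ref{lem:proj}, the group $W\rtimes H$ is not weakly amenable.
\end{proposition}

\begin{proof}
Otherwise Theorem~\ref{thm:ozawa}, applied to the abelian normal subgroup $W$, gives a state $m$ on $L^\infty(W)$ invariant under conjugation by $H$, which is the linear action: $(0,h)(v,e)(0,h)^{-1}=(hv,e)$. For $f\in C(\mathbb{P}(W))$ the function $v\mapsto f([v])$ is defined off the null set $\{0\}$, hence is an element of $L^\infty(W)$. Applying $m$ to it gives a positive, unital, $H$-invariant functional on $C(\mathbb{P}(W))$, which by the Riesz representation theorem is an $H$-invariant probability measure. This contradicts Lemma~\ref{lem:proj}.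
\end{proof}

\section{Proofs of Theorems~\ref{thm:main} and~\ref{thm:simple} and of Corollary~\ref{cor:rings}}\label{sec:final}

We use two results on a connected simple Lie group $H$. First, $H$ has the weak Haagerup property if and only if its real rank is at most one (Haagerup and Knudby \cite{HK}). Second, if $H$ has real rank one and finite center, it is weakly amenable (de~Canni\`ere and Haagerup \cite{dCH}, Cowling, and Cowling--Haagerup); for $\mathrm{SO}_0(2,1)\cong\mathrm{PSL}(2,\mathbb{R})$ the constant is $1$ \cite{dCH}. The quotient map $\mathrm{SL}(2,\mathbb{R})\to\mathrm{PSL}(2,\mathbb{R})$ has finite kernel, so preimages of compact sets are compact, and by Lemma~\ref{lem:perm}(c) the pulled-back net shows that $\mathrm{SL}(2,\mathbb{R})$ is weakly amenable with constant $\le1$.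

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $V=\mathfrak{sl}_2(\mathbb{R})\cong\mathbb{R}^3$, $H=\mathrm{SL}(2,\mathbb{R})$ and $G=V\rtimes H$ for the adjoint action. The group $\mathrm{SL}(2,\mathbb{Z})$ is a lattice in the unimodular group $H$ and preserves the lattice $\mathfrak{sl}_2(\mathbb{Z})\subset V$. The action has determinant $1$, because $H$ is generated by the matrices $1+tE_{12}$ and $1+tE_{21}$, which act by the unipotent maps $e^{t\operatorname{ad}E_{12}}$ and $e^{t\operatorname{ad}E_{21}}$. So Lemma~\ref{lem:relative} applies to $\Gamma\subset G$.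

A function in $c_0(\Gamma)$ restricts to a $c_0$-function on each set $\mathfrak{sl}_2(\mathbb{Z})\times\{\gamma\}$, so the second statement implies the first. Suppose that a net as in the second statement exists, bounded by $C$. Since $\Gamma$ is countable, we can choose among its members a sequence $\varphi_n\to1$ pointwise, as at the end of the proof of Lemma~\ref{lem:induce}. By Lemmas~\ref{lem:induce} and~\ref{lem:relative}, $\|\tilde\varphi_n\|_{B_2(G)}\le C$, $\tilde\varphi_n\to1$ uniformly on compact sets, and $\tilde\varphi_n(\cdot,h)\in C_0(V)$ for all $h\in H$.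

Let $K=\mathrm{SO}(2)$ and let $B$ be the closed solvable group of upper triangular matrices of determinant $1$ with positive diagonal. Then $H=BK$: if $r$ is the second row of $h\in H$ and $k\in K$ has second row $r/|r|$, then $hk^{-1}$ has second row $(0,|r|)$ and determinant $1$. Theorem~\ref{thm:upgrade}, with $d=3$ and $L=1$, shows that $G$ is weakly amenable with constant $\le C^3$. Restricting to the closed subgroup $\Gamma$, we find that $\Gamma$ is weakly amenable, contrary to the known fact recalled in Section~\ref{ss:results}. One can also conclude without this fact: an element of $V^H$ commutes with $H$, hence is a scalar matrix of trace zero, so $V^H=0$, and Proposition~\ref{prop:notwa} says that $G$ is not weakly amenable.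
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:simple}]
Since $H$ is noncompact with finite center, its real rank is at least one. If it is at least two, the closed subgroup $H$ of $V\rtimes H$ fails the weak Haagerup property, and hence so does $V\rtimes H$.

Let the real rank be one. Then $H$ is weakly amenable, second countable, and $H=BK$ with $B=NA$. If the action is trivial, take nets $(u_n)$ on $V$, as in Section~\ref{ss:defs}, and $(w_j)$ on $H$ witnessing weak amenability. The products $u_n(v)w_j(h)$ have compact support, have bounded $B_2$-norms by Lemma~\ref{lem:perm}(a),(c), and tend to $1$ uniformly on compact sets. So $V\times H$ is weakly amenable and has the weak Haagerup property. If the action is nontrivial, Weyl's theorem on complete reducibility of finite-dimensional representations of $\mathfrak{h}$, together with connectedness of $H$, gives an $H$-invariant complement $W$ to $V^H$ in $V$. Then $W\ne0$ and $W^H=W\cap V^H=0$. By Proposition~\ref{prop:notwa}, $W\rtimes H$ is not weakly amenable, so by Theorem~\ref{thm:upgrade} it does not have the weak Haagerup property. It is a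 closed subgroup of $V\rtimes H$, which therefore does not have the property either.

If $H$ acts nontrivially, then in every rank $V\rtimes H$ fails the weak Haagerup property, and by the last statement of Lemma~\ref{lem:induce} so does each of its lattices.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:rings}]
Since $\varepsilon^2=0$, there is a unital ring homomorphism $\mathbb{Z}[x]/x^2\to R$ with $x\mapsto\varepsilon$. It is injective: if $a+b\varepsilon=0$ with $a,b\in\mathbb{Z}$, multiplying by $\varepsilon$ gives $a\varepsilon=0$, so $a=0$, and then $b\varepsilon=0$, so $b=0$. Hence $\mathrm{SL}(2,\mathbb{Z}[x]/x^2)$ is a subgroup of the discrete group $\mathrm{SL}(2,R)$, and the weak Haagerup property passes to subgroups. For $R=\mathbb{Z}[x]/x^k$ take $\varepsilon=x^{k-1}$; then $\varepsilon^2=x^{2k-2}=0$ because $2k-2\ge k$, and $nx^{k-1}\ne0$ for $n\ge1$.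
\end{proof}

The condition $n\varepsilon\ne0$ cannot be omitted: for the finite ring $R=(\mathbb{Z}/2\mathbb{Z})[x]/x^2$ the group $\mathrm{SL}(2,R)$ is finite, and the constant function $1$ witnesses the weak Haagerup property.

\begin{thebibliography}{9}

\bibitem{dCH}
de~Canni\`ere and Haagerup, Amer. J. Math. (1985).

\bibitem{HK}
Haagerup and Knudby, \emph{The weak Haagerup property II: Examples}, IMRN (2015).

\bibitem{KL}
S{\o}ren Knudby and Kang Li, \emph{Approximation properties of simple Lie groups made discrete}, arXiv:1408.5238 (2014).

\bibitem{Oz}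
Ozawa, \emph{Examples of groups which are not weakly amenable}, Kyoto J. Math. 52 (2012).

\end{thebibliography}
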